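\title{A zero--one law for the integral of a Brown--Resnick spectral process}

\begin{abstract}
Let $B$ be a centered Gaussian process on the real line with stationary increments, $B(0)=0$ and variance function $\sigma^2$. Under regularity assumptions on the paths we prove that $\int_{\mathbb R}e^{B(t)-\sigma^2(t)/2}\,dt$ is finite with probability $0$ or $1$. The event that the integral is finite is unchanged by bounded Cameron--Martin shifts, and a cocycle identity shows that such shifts are dense except in the direction of a random linear part $tG$ of $B$; when this part is present, the integral is almost surely finite. We also describe the probability that $\int e^{B}\,d\nu$ is finite for arbitrary $\sigma$-finite measures $\nu$ on the line, extend the zero--one law to divisible and to countable abelian index groups, and give explicit tests for the values $0$ and $1$.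
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $B(t)$, $t\in\mathbb R$, be a Gaussian process on a complete probability space $(\Omega,\mathcal F,\mathbb P)$, let $\sigma^2(t)=\operatorname{Var}B(t)$, and put
\[
Z(t)=e^{B(t)-\sigma^2(t)/2},\qquad t\in\mathbb R .
\]
We consider the following assumptions.
\begin{enumerate}
\item[(A1)] $B$ is centered, $B(0)=0$, and $B$ has stationary increments: the finite-dimensional distributions of $(B(t+s)-B(s))_{t}$ do not depend on $s$.
\item[(A2)] $B$ is stochastically continuous: $B(t_k)\to B(t)$ in probability whenever $t_k\to t$.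
\item[(A3)] $B$ is separable.
\item[(A4)] $Z$ is separable and has locally bounded sample paths.
\end{enumerate}
Such a $Z$ is the spectral process of a stationary Brown--Resnick max-stable process. Let $\lambda$ be Lebesgue measure on $\mathbb R$. The problem below comes from Debicki and Hashorva \cite{DH}: as noted by Wang and Stoev, it is not known whether a process of this kind exists.

\medskip
\noindent\textbf{Problem.} Is there a process $B$ satisfying (A1)--(A4) such that
$\mathbb P\big(\int_{\mathbb R}Z\,d\lambda<\infty\big)$ lies strictly between $0$ and $1$?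
\medskip

Since $\mathbb E Z(t)=1$ for every $t$, the integral always has infinite mean, so the first moment decides nothing. Both extreme values of the probability occur. If $B\equiv0$, then $Z\equiv1$ and the integral is infinite. If $B(t)=tG$ with $G$ centered Gaussian of variance $v>0$, completing the square gives
$\int_{\mathbb R}e^{tG-vt^2/2}\,dt=\sqrt{2\pi/v}\;e^{G^2/(2v)}<\infty$. In general $B(t)$ has order $\sigma(t)$, so where $\sigma(t)$ is large a typical value of $Z(t)$ is tiny and the mean $1$ is carried by rare large values. One expects divergence when $\sigma$ grows slowly and convergence when it grows fast; the question is whether chance can decide in between.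

One can argue either way. Finiteness of the integral depends only on the behavior of the path at infinity, which suggests a zero--one law; but the increments of $B$ need not be independent or even asymptotically uncorrelated, as $B(t)=tG$ shows. The set of paths $f$ with $\int e^{f-\sigma^2/2}\,d\lambda<\infty$ is convex, but a convex set such as a half-space can have any Gaussian probability. This does happen for closely related integrals: $\int_0^\infty e^{tG}\,dt$ is finite exactly when $G<0$, so
\begin{equation}\label{eq:half}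
\mathbb P\Big(\int_0^\infty e^{tG}\,dt<\infty\Big)=\frac12\qquad(v>0).
\end{equation}
The answer to the problem is nevertheless negative.

\begin{theorem}\label{thm:main}
If $B$ satisfies \textup{(A1)--(A4)}, then
$\mathbb P\big(\int_{\mathbb R}e^{B-\sigma^2/2}\,d\lambda<\infty\big)\in\{0,1\}$.
\end{theorem}

The proof shows that a random linear part, as in \eqref{eq:half}, is the only possible source of an intermediate probability, whatever the measure of integration.

\begin{theorem}\label{thm:measures}
Let $B$ satisfy \textup{(A1)--(A4)}.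
\begin{enumerate}
\item[(1)] $B(t)=B_0(t)+tG$, where $B_0$ is a centered Gaussian process with stationary increments, $G$ is a centered Gaussian variable independent of $B_0$, and $v:=\operatorname{Var}G=\lim_{|t|\to\infty}\sigma^2(t)/t^2$.
\item[(2)] For every $\sigma$-finite Borel measure $\nu$ on $\mathbb R$, the set
$J_\nu=\{g\in\mathbb R:\int e^{B_0(t)+gt}\,\nu(dt)<\infty\text{ a.s.}\}$ is convex, and $\mathbb P(\int e^{B}\,d\nu<\infty)=\mathbb P(G\in J_\nu)$.
\item[(3)] $\mathbb P(\int e^{B}\,d\nu<\infty)\in\{0,1\}$ for all $\sigma$-finite Borel measures $\nu$ if and only if $v=0$. If $v>0$, every value $p\in(0,1)$ is attained by some $\nu$.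
\item[(4)] If $c>0$ and $\int e^{-\varepsilon t^2}\nu(dt)<\infty$ for all $\varepsilon>0$, then $\mathbb P(\int e^{B-c\sigma^2}\,d\nu<\infty)\in\{0,1\}$, and the value is $1$ if $v>0$. For $c=0$ this fails: if $B(t)=tG$ with $v>0$, then $\mathbb P(\int_0^\infty e^{B}\,dt<\infty)=\frac12$.
\end{enumerate}
\end{theorem}

Assumption (A1) makes sense on any abelian group. Recall that an abelian group $T$ is \emph{divisible} if for all $t\in T$ and $n\ge1$ there is $t'\in T$ with $nt'=t$.

\begin{theorem}\label{thm:groups}
Let $(T,+)$ be an abelian group with a $\sigma$-field $\mathcal T$ and a $\sigma$-finite measure $\nu$, such that translations are measurable and preserve $\nu$. Let $B$ be a centered Gaussian process on $T$ with $B(0)=0$, stationary increments and variance function $\sigma^2$, jointly measurable for the $\nu\otimes\mathbb P$-completion of $\mathcal T\otimes\mathcal F$. Assume that either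
\begin{enumerate}
\item[(a)] $T$ is divisible (for example $\mathbb R^d$ with Lebesgue measure), or
\item[(b)] $T$ is countable, $\mathcal T=2^T$ and $\nu$ is counting measure (for example $\mathbb Z^d$).
\end{enumerate}
Then $\mathbb P(\int_T e^{B-\sigma^2/2}\,d\nu<\infty)\in\{0,1\}$.
\end{theorem}

Finally, two tests tell which value occurs in Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:tests}
Let $B$ satisfy \textup{(A1)--(A4)}. The probability in Theorem~\ref{thm:main} is $1$ if
\[
\sum_{n\in\mathbb Z}\Big(\int_n^{n+1}e^{-\sigma^2(t)/4}\,dt\Big)^{1/2}<\infty,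
\]
in particular if $\liminf_{|t|\to\infty}\sigma^2(t)/\log|t|>8$. It is $0$ if
$\liminf_{R\to\infty}\frac1{R\log R}\int_0^R\sigma^2(t)\,dt<2$.
\end{proposition}

Section~\ref{sec:example} shows the mechanism on a process with three random coefficients. Section~\ref{sec:CM} turns invariance under shifts into a zero--one law, and Section~\ref{sec:key} contains the key lemma on bounded shifts. Section~\ref{sec:meas} shows that the integrals on the line are random variables. The four results are proved in Sections~\ref{sec:main}--\ref{sec:tests}.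

\section{A process with three random coefficients}\label{sec:example}

Let $\xi,\eta,G$ be independent centered Gaussian variables with variances $1,1,v$, where $v\ge0$, and let
\[
B(t)=\xi(\cos t-1)+\eta\sin t+tG .
\]
The addition formulas give
\[
B(t+s)-B(s)=\xi_s(\cos t-1)+\eta_s\sin t+tG,\qquad
\xi_s=\xi\cos s+\eta\sin s,\quad \eta_s=-\xi\sin s+\eta\cos s .
\]
Since $(\xi_s,\eta_s,G)$ has the law of $(\xi,\eta,G)$, the increments are stationary, and $\sigma^2(t)=2-2\cos t+vt^2$. Moving the origin of time from $0$ to $s$ thus acts on the coefficients by an orthogonal map, which rotates $(\xi,\eta)$ and fixes $G$.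

Fix a measure $\nu$ and a weight $w>0$, and let $A=\{\int we^{B}\,d\nu<\infty\}$. Changing the rotating coefficients $(\xi,\eta)$ by $(a,b)$ adds to the path the \emph{bounded} function $a(\cos t-1)+b\sin t$, which multiplies the integrand by a factor bounded above and below. Hence $A$ does not depend on $(\xi,\eta)$:
\[
A=\Big\{\int w(t)e^{tG}\,\nu(dt)<\infty\Big\}.
\]
If $v=0$, then $A$ has probability $0$ or $1$ for every $w$ and $\nu$. If $v>0$, changing the fixed coefficient $G$ adds an unbounded linear function, and $A$ may be nontrivial, as in \eqref{eq:half}. But for $\nu=\lambda$ and $w=e^{-\sigma^2/2}\le e^{-vt^2/2}$ the weight beats $e^{tG}$ for every value of $G$, and $\mathbb P(A)=1$.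

The general proof has the same shape. The space of coefficients becomes a Gaussian Hilbert space $H$, changes of coefficients become Cameron--Martin shifts, and the rotations become a unitary group on $H$. In infinite dimension the shifts orthogonal to the fixed vectors need not be bounded, but the bounded ones are dense among them, and this suffices.

\section{Cameron--Martin shifts and a zero--one criterion}\label{sec:CM}

In this section and the next, $T$ is an abelian group and $B$ is a centered Gaussian process on $T$ with $B(0)=0$, stationary increments and variance function $\sigma^2$. We write $\langle\cdot,\cdot\rangle$ and $\|\cdot\|$ for the inner product and norm of real $L^2(\mathbb P)$. Stationarity of increments gives $\|B(t)-B(s)\|=\sigma(t-s)$. Hence $\sigma(-t)=\sigma(t)$, $|\sigma(t)-\sigma(s)|\le\sigma(t-s)$, and by polarization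
\begin{equation}\label{eq:cov}
\langle B(s),B(t)\rangle=\tfrac12\big(\sigma^2(s)+\sigma^2(t)-\sigma^2(t-s)\big).
\end{equation}
For a family $\mathcal X$ of random variables, $\sigma(\mathcal X)$ denotes the $\sigma$-field generated by $\mathcal X$ and the null sets.

Let $H$ be the closed linear span of $\{B(t):t\in T\}$ in $L^2(\mathbb P)$. We use the standard facts that the elements of $H$ are jointly centered Gaussian, that orthogonal subspaces of $H$ generate independent $\sigma$-fields, and that
\begin{equation}\label{eq:mgf}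
\mathbb E\,e^{\xi+i\eta}=\exp\big(\tfrac12\|\xi\|^2-\tfrac12\|\eta\|^2+i\langle\xi,\eta\rangle\big),\qquad \xi,\eta\in H .
\end{equation}
For $\xi\in H$ define the \emph{shift} $h_\xi$ and the probability measure $Q_\xi$ by
\[
h_\xi(t)=\langle B(t),\xi\rangle,\qquad dQ_\xi=e^{\xi-\|\xi\|^2/2}\,d\mathbb P .
\]
The map $\xi\mapsto h_\xi$ is linear, and $Q_\xi$ has the same null sets as $\mathbb P$ because its density is positive.

\begin{lemma}[Cameron--Martin]\label{lem:CM}
Let $\xi\in H$ and let $(\eta_j)_j$ be any family in $H$. Under $Q_\xi$ the family $(\eta_j)_j$ has the finite-dimensional distributions that $(\eta_j+\langle\eta_j,\xi\rangle)_j$ has under $\mathbb P$. In particular, $B$ under $Q_\xi$ has the finite-dimensional distributions of $B+h_\xi$ under $\mathbb P$.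
\end{lemma}

\begin{proof}
For a finite linear combination $\eta=\sum a_j\eta_j$, formula \eqref{eq:mgf} gives $\mathbb E_{Q_\xi}e^{i\eta}=e^{-\|\eta\|^2/2+i\langle\eta,\xi\rangle}=\mathbb E\,e^{i(\eta+\langle\eta,\xi\rangle)}$. So the joint characteristic functions agree.
\end{proof}

An event with the same probability under $Q_\xi$ and $\mathbb P$ is uncorrelated with $e^{\xi}$. If this holds for enough $\xi$, the event is uncorrelated with everything, including itself.

\begin{lemma}\label{lem:01}
Let $H'\subset H$ be a closed subspace and $D'\subset H'$ a dense linear subspace. If $A\in\sigma(H')$ and $Q_\xi(A)=\mathbb P(A)$ for all $\xi\in D'$, then $\mathbb P(A)\in\{0,1\}$.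
\end{lemma}

\begin{proof}
Let $Y=\mathbf 1_A-\mathbb P(A)$. Since $\mathbb E e^{\xi}=e^{\|\xi\|^2/2}$, the hypothesis says that $\mathbb E[Ye^{\xi}]=0$ for all $\xi\in D'$. Fix $\xi\in D'$. The function $z\mapsto\mathbb E[Ye^{z\xi}]$ is entire, because $Y$ is bounded and $\mathbb Ee^{r|\xi|}<\infty$ for all $r$. It vanishes for real $z$, because $D'$ is a linear space. So it vanishes at $z=i$: $\mathbb E[Ye^{i\xi}]=0$ for all $\xi\in D'$. For $\xi_1,\dots,\xi_n\in D'$, the finite signed measure $F\mapsto\mathbb E[Y\mathbf 1_{\{(\xi_1,\dots,\xi_n)\in F\}}]$ on $\mathbb R^n$ therefore has vanishing Fourier transform, hence is zero. The events $E$ with $\mathbb E[Y\mathbf 1_E]=0$ form a $\lambda$-system containing the $\pi$-system of the events $\{(\xi_1,\dots,\xi_n)\in F\}$, so by Dynkin's $\pi$--$\lambda$ theorem $\mathbb E[Y\mathbf 1_E]=0$ for all $E\in\sigma(D')$. Every element of $H'$ is an $L^2$ limit, hence along a subsequence an almost sure limit, of elements of $D'$; thus $\sigma(D')=\sigma(H')$. Taking $E=A$ gives $\mathbb P(A)-\mathbb P(A)^2=0$.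
\end{proof}

Lemma~\ref{lem:CM} speaks of finitely many coordinates, while the events of interest involve an integral over $T$. The next lemma bridges the two. Let $\nu$ be a $\sigma$-finite measure on a $\sigma$-field $\mathcal T$ of subsets of $T$; no relation between $\nu$ and the group structure is assumed before Section~\ref{sec:groups}. A function on $T$ is called \emph{measurable} if it is measurable for the $\nu$-completion of $\mathcal T$, and a process $X$ is \emph{jointly measurable} if $(t,\omega)\mapsto X(t,\omega)$ is measurable for the $\nu\otimes\mathbb P$-completion of $\mathcal T\otimes\mathcal F$. This notion does not change if $\mathbb P$ is replaced by $Q_\xi$. Tonelli's theorem holds for completions: if $X\ge0$ is jointly measurable, then almost every path is measurable, $\int X\,d\nu$ is a random variable with values in $[0,\infty]$, and $t\mapsto\mathbb EX(t)$ is measurable. In particular, if $B$ is jointly measurable, then $\sigma^2$ and all $h_\xi(t)=\mathbb E[(B(t)\xi)^+]-\mathbb E[(B(t)\xi)^-]$ are measurable.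

\begin{lemma}\label{lem:int}
Let $X,X'\ge0$ be jointly measurable processes on $T$, possibly on different probability spaces.
\begin{enumerate}
\item[(i)] If $X$ and $X'$ have the same finite-dimensional distributions, then $\int X\,d\nu$ and $\int X'\,d\nu$ have the same law.
\item[(ii)] $\int X\,d\nu$ is measurable for $\mathcal G=\sigma(X(t):t\in T)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Choose $T_n\uparrow T$ with $\nu(T_n)<\infty$. The integrals of $(X\wedge n)\mathbf 1_{T_n}$ increase to $\int X\,d\nu$, and both assertions pass to increasing limits. So we may assume that $X,X'$ are bounded and $\nu$ is finite; then $I=\int X\,d\nu$ is bounded.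

(i) Let $\widetilde X$ be bounded, $\mathcal T\otimes\mathcal F$-measurable and equal to $X$ outside a $\nu\otimes\mathbb P$-null set. Then $I=\int\widetilde X\,d\nu$ a.s., and $\widetilde X(t)=X(t)$ a.s.\ for $\nu$-almost every $t$. By Fubini's theorem,
\[
\mathbb E[I^k]=\int_{T^k}\mathbb E\Big[\prod_{i\le k}\widetilde X(t_i)\Big]\nu^{k}(dt)=\int_{T^k}\mathbb E\Big[\prod_{i\le k}X(t_i)\Big]\nu^{k}(dt),
\]
since the two integrands agree $\nu^k$-almost everywhere. The last expression depends only on the finite-dimensional distributions of $X$, and the law of a bounded variable is determined by its moments.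

(ii) Let $M=\mathbb E[I\,|\,\mathcal G]$. Since $X(t)$ is $\mathcal G$-measurable, $\mathbb E[X(t)M]=\mathbb E[X(t)I]$. Integrating in $t$ gives $\mathbb E[IM]=\mathbb E[I^2]$. Also $\mathbb E[M^2]=\mathbb E[IM]$. Hence $\mathbb E(I-M)^2=0$.
\end{proof}

To apply Lemma~\ref{lem:01} we must follow the probability of the finiteness event under $Q_\xi$ as $\xi$ varies.

\begin{lemma}\label{lem:Phi}
Let $B$ be jointly measurable and $w:T\to(0,\infty)$ measurable. Put
\[
A=\Big\{\int we^{B}\,d\nu<\infty\Big\},\qquad I^\xi=\int we^{B+h_\xi}\,d\nu,\qquad\Phi(\xi)=Q_\xi(A)\quad(\xi\in H).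
\]
Then $A\in\sigma(H)$, and:
\begin{enumerate}
\item[(a)] $\Phi(\xi)=\mathbb P(I^\xi<\infty)$ for all $\xi\in H$;
\item[(b)] $\Phi$ is continuous on $H$;
\item[(c)] if $\delta\in H$ and $h_\delta$ is bounded, then $\Phi(\xi+\delta)=\Phi(\xi)$ for all $\xi\in H$.
\end{enumerate}
\end{lemma}

\begin{proof}
Lemma~\ref{lem:int}(ii) with $X=we^B$ gives $A\in\sigma(H)$. (a) By Lemma~\ref{lem:CM}, $we^{B}$ under $Q_\xi$ and $we^{B+h_\xi}$ under $\mathbb P$ have the same finite-dimensional distributions; apply Lemma~\ref{lem:int}(i). (b) Let $\rho_\xi=e^{\xi-\|\xi\|^2/2}$. By \eqref{eq:mgf}, $\mathbb E[\rho_\xi\rho_\eta]=e^{\langle\xi,\eta\rangle}$, so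
\[
|\Phi(\xi)-\Phi(\eta)|^2\le\|\rho_\xi-\rho_\eta\|^2=e^{\|\xi\|^2}+e^{\|\eta\|^2}-2e^{\langle\xi,\eta\rangle}\to0\qquad(\eta\to\xi).
\]
(c) If $|h_\delta|\le m$, then $e^{-m}I^\xi\le I^{\xi+\delta}\le e^{m}I^\xi$ path by path; apply (a).
\end{proof}

\section{Bounded shifts and the additive part}\label{sec:key}

By Lemmas~\ref{lem:01} and~\ref{lem:Phi}(c), the event $A$ is trivial as soon as the $\delta\in H$ with bounded $h_\delta$ are dense in $H$. The only structure available to produce such $\delta$ is the stationarity of increments, so we encode it as a group of operators, the analogue of the rotations of Section~\ref{sec:example}.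

Fix $s\in T$. Stationarity of increments gives $\|\sum a_j(B(t_j+s)-B(s))\|=\|\sum a_jB(t_j)\|$, so
\begin{equation}\label{eq:U}
U_sB(t)=B(t+s)-B(s)
\end{equation}
defines a linear isometry $U_s$ of the span of the $B(t)$ into $H$, which extends to $H$ by continuity. We have $U_0=\mathrm{Id}$ because $B(0)=0$, and
\[
U_sU_rB(t)=U_s\big(B(t+r)-B(r)\big)=B(t+r+s)-B(r+s)=U_{r+s}B(t).
\]
So each $U_s$ is an invertible isometry, that is, a unitary operator, with $U_s^*=U_s^{-1}=U_{-s}$. Equation \eqref{eq:U}, written as $B(t+s)=B(s)+U_sB(t)$, says that $B$ is a cocycle for this group. Put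
\[
H_1=\{x\in H:U_sx=x\text{ for all }s\in T\},\qquad H_0=H_1^\perp,\qquad D=\operatorname{span}\{U_sx-x:s\in T,\ x\in H\},
\]
let $P_0,P_1$ be the orthogonal projections onto $H_0,H_1$, and let
\[
B_0(t)=P_0B(t),\qquad L(t)=P_1B(t),\qquad\sigma_0^2(t)=\operatorname{Var}B_0(t).
\]

\begin{example}\label{ex:BM}
Let $B$ be two-sided Brownian motion, $\sigma^2(t)=|t|$. Let $e_t=\mathbf 1_{(0,t]}$ for $t\ge0$ and $e_t=-\mathbf 1_{(t,0]}$ for $t<0$. Since $\|e_t-e_s\|^2_{L^2(\lambda)}=|t-s|$, $e_0=0$ and step functions are dense, $B(t)\mapsto e_t$ identifies $H$ with $L^2(\lambda)$. Under this identification $h_f(t)=\int_0^tf\,d\lambda$ and $U_sf=f(\cdot-s)$. A fixed vector $f$ has $\int_n^{n+1}f^2\,d\lambda$ independent of $n$ and summable, so $H_1=\{0\}$. Not every shift is bounded: $f(u)=(1+|u|)^{-1}$ gives $h_f(t)=\log(1+t)$ for $t\ge0$. But for $\delta=U_{-s}f-f\in D$,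
\[
h_\delta(t)=\int_s^{t+s}f\,d\lambda-\int_0^tf\,d\lambda=\int_t^{t+s}f\,d\lambda-\int_0^sf\,d\lambda,
\]
so $|h_\delta(t)|\le2\sqrt{|s|}\,\|f\|$. Two intervals of growing length $|t|$ have been traded for two of fixed length $|s|$.
\end{example}

The same exchange of $s$ and $t$ works in general, because $B(t+s)-B(s)-B(t)$ is symmetric in $s$ and $t$.

\begin{lemma}\label{lem:key}
\begin{enumerate}
\item[(i)] $D$ is a dense subspace of $H_0$, and $h_\delta$ is bounded on $T$ for every $\delta\in D$.
\item[(ii)] $L(t+s)=L(t)+L(s)$ for all $s,t\in T$, and the linear span of $L(T)$ is dense in $H_1$.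
\item[(iii)] $B=B_0+L$ with $B_0$ and $L$ independent, and $\sigma^2(t)=\sigma_0^2(t)+\|L(t)\|^2$. The process $B_0$ is centered Gaussian with $B_0(0)=0$ and stationary increments. Its closed span is $H_0$, its operators are $U_s|_{H_0}$, and these have no common fixed vector other than $0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A vector $y$ is orthogonal to $D$ if and only if $\langle x,U_{-s}y-y\rangle=0$ for all $s$ and $x$, that is, if and only if $y\in H_1$. So $\overline D=H_1^\perp=H_0$. For $\delta=U_{-s}x-x$, use \eqref{eq:U} twice, the second time with $s$ and $t$ exchanged (here $T$ must be commutative):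
\[
h_\delta(t)=\langle U_sB(t)-B(t),x\rangle=\langle B(t+s)-B(s)-B(t),x\rangle=\langle U_tB(s)-B(s),x\rangle .
\]
Since $\|U_tB(s)\|=\|B(s)\|=\sigma(s)$, we get $|h_\delta(t)|\le2\sigma(s)\|x\|$ for all $t$. A general $\delta\in D$ is a finite sum of such vectors.

(ii) For $b\in H$ and $y\in H_1$ we have $\langle U_sb,y\rangle=\langle b,U_{-s}y\rangle=\langle b,y\rangle$, so $P_1U_s=P_1$. Applying $P_1$ to \eqref{eq:U} gives $L(t)=L(t+s)-L(s)$. The span of the $B(t)$ is dense in $H$, so its image under $P_1$ is dense in $H_1$.

(iii) Independence and the formula for $\sigma^2$ follow from $H_0\perp H_1$. From $P_1U_s=P_1=U_sP_1$ we get $P_0U_s=U_s-P_1=U_sP_0$. Applying $P_0$ to \eqref{eq:U} gives $U_sB_0(t)=B_0(t+s)-B_0(s)$. Since $U_s$ is an isometry, the centered Gaussian processes $(B_0(t+s)-B_0(s))_t$ and $B_0$ have the same covariance, hence the same finite-dimensional distributions; and the operators of $B_0$ are the restrictions of the $U_s$. As in (ii), the span of $B_0(T)$ is dense in $H_0$. A common fixed vector lies in $H_0\cap H_1=\{0\}$.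
\end{proof}

\begin{corollary}\label{cor:01}
Suppose $H_1=\{0\}$. Let $\nu$ be any $\sigma$-finite measure for which $B$ is jointly measurable and let $w:T\to(0,\infty)$ be measurable. Then $\mathbb P(\int we^{B}\,d\nu<\infty)\in\{0,1\}$. In particular, without the assumption on $H_1$, this holds with $B_0$ in place of $B$ whenever $B_0$ is jointly measurable.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:key}(i) and Lemma~\ref{lem:Phi}(c) with $\xi=0$, $Q_\delta(A)=\mathbb P(A)$ for all $\delta$ in $D$, which is dense in $H_0=H$. Lemma~\ref{lem:01} applies, since $A\in\sigma(H)$. The last sentence follows from Lemma~\ref{lem:key}(iii).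
\end{proof}

When $H_1=\{0\}$, the special weight $e^{-\sigma^2/2}$ thus plays no role. It matters only for the additive part $L$.

\section{Joint measurability on the line}\label{sec:meas}

Let $T=\mathbb R$ and assume (A1)--(A4). These assumptions do not mention joint measurability, which is needed even to speak of the probability in Theorem~\ref{thm:main}. Of separability we use the following standard consequence: there are a countable dense set $S\subset\mathbb R$ and a null event $N$ such that, for $\omega\notin N$ and every open interval $O$, the supremum and the infimum of $B(\cdot,\omega)$ over $O$ equal those over $O\cap S$. This squeezes $B$ between two envelopes built from countably many coordinates, and we show that the envelopes coincide almost everywhere.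

First, $\sigma$ is continuous. If $t_k\to0$, then $B(t_k)\to0$ in probability by (A2); since $\mathbb P(|B(t_k)|>\sigma(t_k))$ is a fixed positive number whenever $\sigma(t_k)>0$, this forces $\sigma(t_k)\to0$. Now use $|\sigma(t)-\sigma(s)|\le\sigma(t-s)$.

\begin{lemma}\label{lem:meas}
Assume \textup{(A1)--(A4)}. There is a real process $\widetilde B$, measurable for $\mathrm{Borel}(\mathbb R)\otimes\mathcal F$, such that $\widetilde B(t)=B(t)$ a.s.\ for every $t$ and $\{B\ne\widetilde B\}$ is $\nu\otimes\mathbb P$-null for every $\sigma$-finite Borel measure $\nu$ on $\mathbb R$.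
\end{lemma}

\begin{proof}
Define the monotone limits
\[
B^+(t)=\lim_{n\to\infty}\ \sup_{s\in S,\,|s-t|<1/n}B(s),\qquad B^-(t)=\lim_{n\to\infty}\ \inf_{s\in S,\,|s-t|<1/n}B(s).
\]

\emph{Step 1: basic properties.} The set of $(t,\omega)$ with $\sup_{s\in S,|s-t|<1/n}B(s,\omega)>a$ is $\bigcup_{s\in S}(s-\frac1n,s+\frac1n)\times\{B(s)>a\}$, so $B^+$ is product measurable, and so is $B^-$, which is $-B^+$ formed from $-B$. Each path of $B^+$ is upper semicontinuous: if $B^+(t)<a$, then $\sup B<a$ over $S\cap(t-\frac1n,t+\frac1n)$ for some $n$, and so $B^+(t')<a$ for all $t'$ in that interval. By separability, $B^-\le B\le B^+$ on $\mathbb R\times(\Omega\setminus N)$. By (A4) and continuity of $\sigma$, the path $B=\log Z+\sigma^2/2$ is locally bounded above, so after enlarging $N$ we have $B^+<\infty$ on $\mathbb R\times(\Omega\setminus N)$.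

\emph{Step 2: $V_t=B^+(t)-B(t)$ is a.s.\ constant.} Fix $t$. Then $V_t\in[0,\infty)$ a.s., and $V_t=F(B|_{S\cup\{t\}})$ for the measurable functional $F(x)=\lim_n\sup_{s\in S,|s-t|<1/n}x(s)-x(t)$ on $\mathbb R^{S\cup\{t\}}$. This functional satisfies $F(x+h)=F(x)$ for continuous $h$. Every $h_\xi$ is continuous, since $|h_\xi(r)-h_\xi(s)|\le\|\xi\|\sigma(r-s)$. By Lemma~\ref{lem:CM}, $Q_\xi(V_t>a)=\mathbb P(F(B+h_\xi)>a)=\mathbb P(V_t>a)$ for all $\xi\in H$. Lemma~\ref{lem:01} with $D'=H'=H$ gives $\mathbb P(V_t>a)\in\{0,1\}$ for all $a$, so $V_t=\beta_t$ a.s.\ for a constant $\beta_t\in[0,\infty)$.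

\emph{Step 3: $\beta_t$ does not depend on $t$.} Let $S'$ be another countable dense set and $O$ an open interval. Each $s'\in S'\cap O$ is a limit of points of $S\cap O$, and by (A2) $B(s_k)\to B(s')$ a.s.\ along a suitable sequence $s_k\in S\cap O$. So $\sup_{S'\cap O}B\le\sup_{S\cap O}B$ a.s., and equality holds by exchanging $S$ and $S'$. With $S'=S-t$, stationarity of increments gives
\[
V_t=\lim_n\sup_{u\in S',|u|<1/n}\big(B(t+u)-B(t)\big)\overset{d}{=}\lim_n\sup_{u\in S',|u|<1/n}B(u)=V_0\quad\text{a.s.}
\]
Hence $\beta_t=\beta_0=:\beta$.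

\emph{Step 4: $\beta=0$.} Almost surely $B^+(s)=B(s)+\beta$ for all $s\in S$ and $B^+(0)$ is finite. On this event choose $s_k\in S$ with $|s_k|<1/k$ and $B(s_k)\ge B^+(0)-1/k$. Then $B^+(s_k)\ge B^+(0)+\beta-1/k$, and upper semicontinuity gives $B^+(0)\ge B^+(0)+\beta$. Since $B^+(0)$ is finite, $\beta\le0$.

\emph{Step 5: conclusion.} For each $t$ we have $B^+(t)=B(t)$ a.s. This event involves countably many coordinates, and $-B$ has the same finite-dimensional distributions as $B$; hence also $B^-(t)=B(t)$ a.s. The product measurable set $\{B^-<B^+\}$ has null $t$-sections, so it is $\nu\otimes\mathbb P$-null by Tonelli's theorem. Let $\widetilde B=B^+$ on $\mathbb R\times(\Omega\setminus N)$ and $\widetilde B=0$ on $\mathbb R\times N$. Then $\widetilde B$ is real and $\{B\ne\widetilde B\}\subset\{B^-<B^+\}\cup(\mathbb R\times N)$.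
\end{proof}

So $B$ is jointly measurable for every $\nu$, and all integrals in Theorems~\ref{thm:main} and~\ref{thm:measures} and Proposition~\ref{prop:tests} are random variables. Replacing $B$ by $\widetilde B$ changes neither $H$ nor, almost surely, these integrals. In Sections~\ref{sec:main}, \ref{sec:measures} and~\ref{sec:tests} we make this replacement and assume that $B$ is product measurable.

\section{The linear part and the proof of Theorem~\ref{thm:main}}\label{sec:main}

On the line, the additive part $L$ is linear. Indeed, additivity gives $L(r)=rL(1)$ for rational $r$, and $\|L(t)-L(s)\|=\|P_1(B(t)-B(s))\|\le\sigma(t-s)$ shows that $L$ is continuous in $L^2$. Hence, with $G=L(1)$ and $v=\operatorname{Var}G$,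
\begin{equation}\label{eq:dec}
B(t)=B_0(t)+tG,\qquad\sigma^2(t)=\sigma_0^2(t)+vt^2,
\end{equation}
where $B_0$ and $G$ are independent. We take $B_0(t)=B(t)-tG$ path by path, so that $B_0$ is product measurable. By Lemma~\ref{lem:key}(ii), $H_1=\mathbb RG$; in particular $H_1=\{0\}$ if and only if $v=0$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $v=0$, apply Corollary~\ref{cor:01} with $w=e^{-\sigma^2/2}$ and $\nu=\lambda$.

Let $v>0$. The mean of $Z(t)$ is $1$, but this mean comes from large values of $|G|$, so we condition on $G$. By independence and \eqref{eq:dec},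
\[
\mathbb E[Z(t)\,|\,G]=e^{tG-\sigma^2(t)/2}\,\mathbb Ee^{B_0(t)}=e^{tG-\sigma^2(t)/2+\sigma_0^2(t)/2}=e^{tG-vt^2/2}.
\]
For every $C<\infty$, Tonelli's theorem gives
\[
\mathbb E\Big[\mathbf 1_{\{|G|\le C\}}\int_{\mathbb R}Z\,d\lambda\Big]\le\int_{\mathbb R}e^{C|t|-vt^2/2}\,dt<\infty .
\]
So the integral is a.s.\ finite on $\{|G|\le C\}$ for every $C$, and the probability is $1$.
\end{proof}

\begin{remark}
Separability of $B$ and local boundedness of $Z$ enter only through Lemma~\ref{lem:meas}, the latter only to make $B^+$ finite, without which Step~4 gives nothing. Separability of $Z$ is not used. Stochastic continuity is used in Lemma~\ref{lem:meas} and to pass from additive to linear. If joint measurability is assumed instead, Theorem~\ref{thm:groups}(a) with $T=\mathbb R$ gives the zero--one law from (A1) alone.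
\end{remark}

\section{Arbitrary measures on the line}\label{sec:measures}

\begin{proof}[Proof of Theorem~\ref{thm:measures}]
(1) The decomposition is \eqref{eq:dec} together with Lemma~\ref{lem:key}(iii). To identify $v$ we show that $B_0$ grows sublinearly. The sequence $B_0(k)-B_0(k-1)$, $k\ge1$, is stationary and square integrable. By the ergodic theorems of Birkhoff and von Neumann, the averages of such a sequence converge a.s.\ and in $L^2$. So $B_0(n)/n\to Y$ a.s.\ and in $L^2$, and $Y\in H_0$. For $\delta\in D\subset H_0$ we have $\langle B_0(n),\delta\rangle=\langle B(n),\delta\rangle=h_\delta(n)$, which is bounded in $n$; thus $\langle Y,\delta\rangle=\lim h_\delta(n)/n=0$. Since $D$ is dense in $H_0$, $Y=0$: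
\begin{equation}\label{eq:sublinear}
B_0(n)/n\to0\quad\text{a.s.\ and in }L^2 .
\end{equation}
Now $\sigma_0\le\sigma$ is locally bounded, $\sigma_0$ is even, and $|\sigma_0(t)-\sigma_0(\lfloor t\rfloor)|\le\sigma_0(t-\lfloor t\rfloor)\le\sup_{[0,1]}\sigma_0$. With \eqref{eq:sublinear} this gives $\sigma_0^2(t)=o(t^2)$ as $|t|\to\infty$, and \eqref{eq:dec} gives $\sigma^2(t)/t^2\to v$.

(2) Let $\mu$ be the law of $G$. On $\Omega\times\mathbb R$ with the measure $\mathbb P\otimes\mu$, the jointly measurable process $B_0(t,\omega)+tg$ has the finite-dimensional distributions of $B$, because $B_0$ and $G$ are independent. By Lemma~\ref{lem:int}(i) and Fubini's theorem,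
\[
\mathbb P\Big(\int e^{B}\,d\nu<\infty\Big)=\int_{\mathbb R}\mathbb P\Big(\int e^{B_0(t)+tg}\,\nu(dt)<\infty\Big)\mu(dg).
\]
By Corollary~\ref{cor:01} for $B_0$ with $w(t)=e^{tg}$, the integrand is $0$ or $1$, so it equals $\mathbf 1_{J_\nu}(g)$. If $g_1,g_2\in J_\nu$ and $\theta\in[0,1]$, the inequality
\begin{equation}\label{eq:convex}
e^{\theta a+(1-\theta)b}\le\theta e^a+(1-\theta)e^b
\end{equation}
with $a=B_0(t)+tg_1$, $b=B_0(t)+tg_2$ shows that $\theta g_1+(1-\theta)g_2\in J_\nu$.

(3) If $v=0$, then $G=0$ a.s., and by (2) the probability is $\mathbf 1_{J_\nu}(0)$. If $v>0$, let $\nu_a=\sum_{n\ge1}e^{-an}\delta_n$ for $a\in\mathbb R$, where $\delta_n$ is the unit mass at $n$. By \eqref{eq:sublinear}, a.s.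
\[
\int e^{B}\,d\nu_a=\sum_{n\ge1}e^{n(G-a+o(1))},
\]
which is finite if $G<a$ and infinite if $G>a$. Since $\mathbb P(G=a)=0$, the probability is $\mathbb P(G<a)$, which takes every value in $(0,1)$ as $a$ ranges over $\mathbb R$.

(4) The hypothesis makes $\nu$ finite on bounded sets, hence $\sigma$-finite. If $v=0$, apply Corollary~\ref{cor:01} with $w=e^{-c\sigma^2}$. If $v>0$, then as in Section~\ref{sec:main}
\[
\mathbb E\big[e^{B(t)-c\sigma^2(t)}\,\big|\,G\big]=e^{tG-cvt^2+(\frac12-c)\sigma_0^2(t)} .
\]
On $\{|G|\le C\}$ the exponent is at most $\big(C|t|+\frac12\sigma_0^2(t)-\frac12cvt^2\big)-\frac12cvt^2$. The bracket is locally bounded and tends to $-\infty$ as $|t|\to\infty$, because $\sigma_0^2(t)=o(t^2)$ and $cv>0$; so it is bounded above by a constant $\log K_C$. Therefore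
\[
\mathbb E\Big[\mathbf 1_{\{|G|\le C\}}\int e^{B-c\sigma^2}\,d\nu\Big]\le K_C\int e^{-cvt^2/2}\,\nu(dt)<\infty
\]
for every $C$, and the integral is a.s.\ finite. The failure for $c=0$ is \eqref{eq:half}; Lebesgue measure on $(0,\infty)$ satisfies the hypothesis on $\nu$.
\end{proof}

\section{Other index groups}\label{sec:groups}

On a general group a nonzero additive part no longer forces finiteness: for $T=\mathbb R^2$ and $B(t)=t_1G$, the integrand $e^{t_1G-vt_1^2/2}$ does not depend on $t_2$ and the integral is infinite. So we must show that the finiteness event is also insensitive to shifts in the directions of $H_1$, which are unbounded. Here the exact weight $e^{-\sigma^2/2}$ and the invariance of $\nu$ come in. By \eqref{eq:cov},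
\begin{equation}\label{eq:tilt}
h_{B(s)}(t)-\tfrac12\sigma^2(t)=\tfrac12\sigma^2(s)-\tfrac12\sigma^2(t-s).
\end{equation}
For $B(t)=tG$ with $v=1$ this is completing the square, $ts-\frac12t^2=\frac12s^2-\frac12(t-s)^2$. The shift by $B(s)$ thus amounts to translating the weight by $s$, and a translation can be undone by a change of variables.

\begin{proof}[Proof of Theorem~\ref{thm:groups}(a)]
Use Lemma~\ref{lem:Phi} with $w=e^{-\sigma^2/2}$. Fix $s\in T$ and $\xi\in H$, and let $B'(u)=B(u+s)-B(s)$. This process has the finite-dimensional distributions of $B$, and it is jointly measurable because $(u,\omega)\mapsto(u+s,\omega)$ is measurable and preserves $\nu\otimes\mathbb P$. By \eqref{eq:U},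
\[
h_\xi(u+s)-h_\xi(s)=\langle U_sB(u),\xi\rangle=h_{U_{-s}\xi}(u).
\]
Using \eqref{eq:tilt}, then the substitution $t=u+s$ and the invariance of $\nu$,
\begin{align*}
I^{\xi+B(s)}&=e^{\sigma^2(s)/2}\int e^{B(t)+h_\xi(t)-\sigma^2(t-s)/2}\,\nu(dt)\\
&=e^{\sigma^2(s)/2+B(s)+h_\xi(s)}\int e^{B'(u)+h_{U_{-s}\xi}(u)-\sigma^2(u)/2}\,\nu(du).
\end{align*}
The prefactor is positive and finite, and by Lemma~\ref{lem:int}(i) the last integral has the law of $I^{U_{-s}\xi}$. So $\Phi(\xi+B(s))=\Phi(U_{-s}\xi)$ by Lemma~\ref{lem:Phi}(a). Since $U_{-s}\xi-\xi\in D$, Lemmas~\ref{lem:key}(i) and~\ref{lem:Phi}(c) give $\Phi(U_{-s}\xi)=\Phi(\xi)$. Hence $\Phi(\xi+B(s))=\Phi(\xi)$.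

Let $\Lambda=\{\eta\in H:\Phi(\xi+\eta)=\Phi(\xi)\text{ for all }\xi\in H\}$. It is an additive subgroup of $H$ (if $\eta\in\Lambda$, then $\Phi(\xi-\eta)=\Phi(\xi-\eta+\eta)=\Phi(\xi)$), and it is closed by Lemma~\ref{lem:Phi}(b). It contains $D$, hence $H_0=\overline D$, and it contains every $B(s)$, hence every $L(s)=B(s)-B_0(s)$.

The group $\Lambda$ is not known to be a linear space; this is where divisibility is used. By additivity, $L(T)$ is a subgroup of $H_1$. If $nt'=t$, then $nL(t')=L(t)$ and $L(mt')=\frac mnL(t)$, so $L(T)$ is a vector space over $\mathbb Q$. Its closure is then a real subspace, which equals $H_1$ by Lemma~\ref{lem:key}(ii). Thus $\Lambda\supset H_0+H_1=H$, so $Q_\xi(A)=\Phi(\xi)=\Phi(0)=\mathbb P(A)$ for all $\xi\in H$, and Lemma~\ref{lem:01} with $D'=H'=H$ concludes the proof.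
\end{proof}

Without divisibility the last step can fail. For $T=\mathbb Z$ and $L(1)\neq0$, the set $L(T)=\mathbb ZL(1)$ is discrete in $H_1=\mathbb RL(1)$, and the argument shows only that $\Phi$ is periodic along $H_1$. Convexity fills the gaps: a convex set that is invariant under a group of translations is invariant under its real span. To use this we condition on $L$, as in Theorem~\ref{thm:measures}(2), which for countable $T$ raises no measurability issue.

\begin{proof}[Proof of Theorem~\ref{thm:groups}(b)]
Fix versions of the countably many variables $L(t)$ and $B_0(t)=B(t)-L(t)$. By Lemma~\ref{lem:key}(ii) and countability, almost every path of $L$ is an additive function on $T$. Let $q(t,s)=\langle L(t),L(s)\rangle$, which is symmetric and additive in each variable; then $\sigma^2(t)=\sigma_0^2(t)+q(t,t)$. For $g\in\mathbb R^T$ put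
\[
\varphi(g)=\mathbb P\Big(\sum_{t\in T}e^{B_0(t)+g(t)-\sigma^2(t)/2}<\infty\Big),\qquad J=\{g\in\mathbb R^T:\varphi(g)=1\}.
\]
The function $\varphi$ is measurable for the product $\sigma$-field by Fubini's theorem, and it takes only the values $0$ and $1$ by Corollary~\ref{cor:01} for $B_0$. The set $J$ is convex by \eqref{eq:convex}. Since $B_0$ and $L$ are independent, the probability in the theorem equals $\mathbb E\varphi(L)=\mathbb P(A_1)$, where $A_1=\{L\in J\}\in\sigma(H_1)$.

\emph{Claim: if $g\in J$ is additive and $s\in T$, then $g+q(\cdot,s)\in J$.} Expanding $q(t-s,t-s)$ gives $q(t,s)-\frac12q(t,t)=\frac12q(s,s)-\frac12q(t-s,t-s)$, which is \eqref{eq:tilt} for $L$. With $t=u+s$ and $g(u+s)=g(u)+g(s)$,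
\[
\sum_te^{B_0(t)+g(t)+q(t,s)-\sigma^2(t)/2}=e^{g(s)+q(s,s)/2}\,\Sigma,\qquad
\Sigma=\sum_ue^{B_0(u+s)-\sigma_0^2(u+s)/2}\,e^{g(u)-q(u,u)/2}.
\]
We must show that $\Sigma<\infty$ a.s. In $\Sigma$ the factor containing $B_0$ is evaluated at $u+s$ rather than $u$, and a change of measure corrects this. Let $Q=Q_{B_0(s)}$. By Lemma~\ref{lem:CM} and \eqref{eq:tilt} for $B_0$ at $t=u+s$, the process $u\mapsto B_0(u+s)-\frac12\sigma_0^2(u+s)$ under $Q$ has the law of
\[
u\mapsto B_0(u+s)+\tfrac12\sigma_0^2(s)-\tfrac12\sigma_0^2(u)=B_0(s)+\tfrac12\sigma_0^2(s)+\big[B_0(u+s)-B_0(s)\big]-\tfrac12\sigma_0^2(u)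
\]
under $\mathbb P$. The first two terms do not depend on $u$, and the bracket has the law of $B_0$. Hence
\[
Q(\Sigma<\infty)=\mathbb P\Big(\sum_ue^{B_0(u)-\sigma_0^2(u)/2+g(u)-q(u,u)/2}<\infty\Big)=\varphi(g)=1,
\]
and $\mathbb P(\Sigma<\infty)=1$ because $Q$ and $\mathbb P$ have the same null sets. The claim is proved.

Let $K$ be the convex hull of the additive group $L(T)\subset H_1$ and $D_1$ its real linear span. Then $K=D_1$. Indeed, for $\gamma\in L(T)$ and $r\in\mathbb R$, the vector $r\gamma$ is a convex combination of $n\gamma$ and $(n+1)\gamma$ with $n=\lfloor r\rfloor$, so $r\gamma\in K$; and $\sum_{i=1}^mr_i\gamma_i=\frac1m\sum_{i=1}^m(mr_i)\gamma_i$ is an average of elements of $K$.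

Let $\xi\in D_1$ and write $\xi=\sum\theta_iL(s_i)$ as a convex combination. Since $h_{L(s)}(t)=\langle B(t),L(s)\rangle=q(t,s)$, we have $h_\xi=\sum\theta_iq(\cdot,s_i)$, an additive function. If $g\in J$ is additive, then $g+h_\xi=\sum\theta_i(g+q(\cdot,s_i))\in J$ by the claim and convexity. Applying this to the additive function $g+h_\xi$ and to $-\xi\in D_1$ gives the converse: for additive $g$, $g\in J$ if and only if $g+h_\xi\in J$. Since $\langle L(t),\xi\rangle=h_\xi(t)$ for $\xi\in H_1$, Lemma~\ref{lem:CM} yields
\[
Q_\xi(A_1)=\mathbb P(L+h_\xi\in J)=\mathbb P(L\in J)=\mathbb P(A_1),\qquad\xi\in D_1 .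
\]
As $D_1$ is dense in $H_1$, Lemma~\ref{lem:01} with $H'=H_1$ gives $\mathbb P(A_1)\in\{0,1\}$.
\end{proof}

\section{Tests for the values $1$ and $0$}\label{sec:tests}

The constants in Proposition~\ref{prop:tests} come from two ways of measuring the size of $Z(t)$ that, unlike the mean, see the growth of $\sigma$: $\mathbb E\log Z(t)=-\sigma^2(t)/2$ and $\mathbb EZ(t)^{1/2}=e^{-\sigma^2(t)/8}$. For $\sigma^2(t)=\kappa\log|t|$ at infinity, $e^{-\sigma^2/2}$ is integrable when $\kappa>2$ and $e^{-\sigma^2/8}$ when $\kappa>8$. If $\sigma^2(t)/\log|t|\to\kappa$, the proposition gives probability $0$ for $\kappa<2$ and $1$ for $\kappa>8$; in particular it gives $0$ for bounded $\sigma$, and its first test gives $1$ for Brownian motion.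

\begin{proof}[Proof of Proposition~\ref{prop:tests}]
\emph{The value $1$.} Let $Y_n=\int_n^{n+1}Z\,dt$ and $K=\sup_{[0,1]}\sigma^2<\infty$. We bound $\mathbb EY_n^{1/2}$. The direct bound $(\mathbb EY_n)^{1/2}=1$ is useless, because $\mathbb EY_n$ is dominated by large values of $B(n)$; so we first damp these values. Let $\rho=e^{B(n)/2-\sigma^2(n)/8}$, so that $\mathbb E\rho=1$. By the Cauchy--Schwarz inequality,
\[
\mathbb EY_n^{1/2}=\mathbb E\big[\rho^{1/2}(Y_n/\rho)^{1/2}\big]\le\big(\mathbb E[Y_n/\rho]\big)^{1/2}.
\]
Since $\frac12\operatorname{Var}(B(t)-\frac12B(n))=\frac12\sigma^2(t)+\frac18\sigma^2(n)-\frac12\langle B(n),B(t)\rangle$, formulas \eqref{eq:mgf} and \eqref{eq:cov} give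
\[
\mathbb E[Z(t)/\rho]=e^{\sigma^2(n)/4-\langle B(n),B(t)\rangle/2}=e^{-\sigma^2(t)/4+\sigma^2(t-n)/4}.
\]
Integrating over $t\in[n,n+1]$, we get $\mathbb EY_n^{1/2}\le e^{K/8}\big(\int_n^{n+1}e^{-\sigma^2/4}\,dt\big)^{1/2}$. Since $(\sum Y_n)^{1/2}\le\sum Y_n^{1/2}$, convergence of the series gives $\mathbb E\big(\int_{\mathbb R}Z\,d\lambda\big)^{1/2}<\infty$, so the integral is a.s.\ finite. If $\liminf_{|t|\to\infty}\sigma^2(t)/\log|t|>8$, there is $\delta>0$ with $\sigma^2(t)\ge(8+4\delta)\log|t|$, that is $e^{-\sigma^2(t)/4}\le|t|^{-2-\delta}$, for large $|t|$. The $n$th term of the series is then at most $(|n|-1)^{-1-\delta/2}$ for large $|n|$, and every term is at most $1$, so the series converges.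

\emph{The value $0$.} Let $a_R=\frac1R\int_0^R\sigma^2\,dt$ and $N_R=\frac1R\int_0^RB\,dt$; the latter exists a.s.\ because $\mathbb E\int_0^R|B|\,dt\le\int_0^R\sigma\,dt<\infty$. By the Cauchy--Schwarz inequality, $N_R^2\le\frac1R\int_0^RB^2\,dt$, so $\mathbb EN_R^2\le a_R$. Jensen's inequality for the logarithm and the uniform distribution on $[0,R]$ gives
\[
\log\int_0^RZ\,dt\ge\log R+\frac1R\int_0^R\log Z\,dt=\log R-\tfrac12a_R+N_R .
\]
By hypothesis there are $\varepsilon>0$ and $R_k\to\infty$ with $a_{R_k}\le(2-\varepsilon)\log R_k$, so that $\log\int_0^{R_k}Z\,dt\ge\frac\varepsilon2\log R_k+N_{R_k}$. By Chebyshev's inequality,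
\[
\mathbb P\Big(\int_0^{R_k}Z\,dt<R_k^{\varepsilon/4}\Big)\le\mathbb P\Big(N_{R_k}<-\frac\varepsilon4\log R_k\Big)\le\frac{16\,a_{R_k}}{\varepsilon^2\log^2R_k}\le\frac{32}{\varepsilon^2\log R_k}\to0 .
\]
Since $R_k^{\varepsilon/4}\to\infty$, we get $\mathbb P(\int_{\mathbb R}Z\,d\lambda<M)=0$ for every $M$, and the integral is a.s.\ infinite.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DH}
Krzysztof Debicki and Enkelejd Hashorva,
\emph{Approximation of Supremum of Max-Stable Stationary Processes and Pickands Constants},
arXiv:1712.04243 (2017).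

\end{thebibliography}
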